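\title{Partitioning planar graphs without 4-cycles and 5-cycles into a linear forest and a forest of bounded degree}

\begin{abstract}
We prove that the vertex set of every planar graph without $4$-cycles and $5$-cycles can be partitioned into two sets, one inducing a forest of maximum degree at most $2$ and the other inducing a forest of maximum degree at most $191$. This answers a question of Cho, Choi and Park. Together with a known negative result, it shows that a partition into forests of maximum degrees at most $d_1$ and $d_2$ exists for all such graphs, for some $d_2$, if and only if $d_1\ge 2$. The proof is a discharging argument whose main payments are produced by an iterative procedure: a set of vertices of low degree shrinks step by step, a vertex leaves the set when it has enough charge, and if the procedure stopped early, the remaining set could be used to color a minimal counterexample.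
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For integers $d_1,d_2\ge0$, an \emph{$(\mathcal F_{d_1},\mathcal F_{d_2})$-partition} of a graph $G$ is a partition of $V(G)$ into two sets $V_1$ and $V_2$ such that, for $i=1,2$, the induced subgraph $G[V_i]$ is a forest of maximum degree at most $d_i$. For $d_1=d_2=0$ this is a proper $2$-coloring, and it exists exactly when $G$ is bipartite. Larger values of $d_1$ and $d_2$ measure how far a $2$-coloring must depart from being proper if no cycle is allowed to be monochromatic. A forest of maximum degree at most $1$ consists of isolated vertices and isolated edges, and a forest of maximum degree at most $2$ is a \emph{linear forest}, a disjoint union of paths.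

Let $\mathcal P$ be the class of planar graphs that contain no cycle of length $4$ and no cycle of length $5$ as a subgraph. Triangles are allowed. Two results are known, and we quote them without proof.
\begin{itemize}
\item[(K1)] Every graph in $\mathcal P$ has an $(\mathcal F_3,\mathcal F_4)$-partition.
\item[(K2)] For every integer $k$ there is a graph in $\mathcal P$ that has no $(\mathcal F_1,\mathcal F_k)$-partition.
\end{itemize}
Thus $d_1=3$ suffices for a suitable $d_2$, and $d_1=1$ suffices for none. The case in between is the question of Cho, Choi and Park~\cite{CCP}: \emph{is there an integer $d_2$ such that every graph in $\mathcal P$ has an $(\mathcal F_2,\mathcal F_{d_2})$-partition?} The answer is yes.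

\begin{theorem}\label{thm:main}
Every planar graph without $4$-cycles and $5$-cycles has an $(\mathcal F_2,\mathcal F_{191})$-partition.
\end{theorem}

The constant $191$ is not optimized. With (K2), Theorem~\ref{thm:main} settles every value of $d_1$.

\begin{theorem}\label{thm:class}
Let $d_1\ge0$ be an integer. There is a $d_2$ such that every planar graph without $4$-cycles and $5$-cycles has an $(\mathcal F_{d_1},\mathcal F_{d_2})$-partition if and only if $d_1\ge2$. For $d_1\ge2$, every $d_2\ge191$ works.
\end{theorem}

\begin{proof}
If $d_1\ge2$ and $d_2\ge191$, then an $(\mathcal F_2,\mathcal F_{191})$-partition is an $(\mathcal F_{d_1},\mathcal F_{d_2})$-partition, and Theorem~\ref{thm:main} applies. If $d_1\le1$, then an $(\mathcal F_{d_1},\mathcal F_k)$-partition is an $(\mathcal F_1,\mathcal F_k)$-partition, and by (K2) no $k$ works.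
\end{proof}

Two observations suggest that $d_1=2$ behaves better than $d_1=1$. First, let $w$ be a vertex of very large degree that lies in many triangles $wab$, and suppose that $w\in V_2$. All but $d_2$ neighbors of $w$ lie in $V_1$, so for all but $d_2$ of these triangles the edge $ab$ lies inside $V_1$. If $d_1=1$, then $a$ and $b$ can have no further neighbor in $V_1$; if $d_1=2$, each of them has one unit of degree to spare. Second, in the form of Euler's formula that suits $\mathcal P$, only vertices of degree at most $3$ carry a negative charge, and a greedy rule handles vertices of degree at most $4$ as soon as $d_1=2$. The difficulty lies with the vertices of degree $5$ and more whose degree is not large, and with the neighbors of vertices of large degree.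

Section~\ref{sec:warm} sets up the tools and works out the method for maximum degree $4$ and $5$. The proof of Theorem~\ref{thm:main} starts in Section~\ref{sec:min}, which classifies the vertices of a minimal counterexample and assigns charges. Section~\ref{sec:states} compares, for a vertex of middle degree, its tolerance to recoloring with its ability to pay. Section~\ref{sec:proc} defines the peeling procedure, Section~\ref{sec:stuck} shows that it cannot stop early, and Section~\ref{sec:final} completes the count. Neither (K1) nor (K2) is used in this proof.

\section{Tools, and the cases of maximum degree four and five}\label{sec:warm}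

\subsection{Euler's formula as a charge identity}

We recall the terminology for a connected plane graph $H$ of minimum degree at least $2$. The edges at a vertex $v$ of degree $k$ are cyclically ordered, and the $k$ pairs of cyclically consecutive edges are the \emph{angles} at $v$. Each face $f$ is bounded by one closed walk, its \emph{facial walk}, whose number of edges is the length $\ell(f)$. Each angle belongs to exactly one face, and the angles of $f$ correspond to the positions on its facial walk. The two edges of an angle are distinct, so a facial walk never \emph{backtracks}: cyclically consecutive edges of the walk are distinct. The lengths of the faces sum to $2|E(H)|$, and Euler's formula reads $|V(H)|-|E(H)|+|F(H)|=2$.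

In a graph without $4$-cycles, \emph{distinct triangles are edge-disjoint}, since triangles $uvx$ and $uvy$ with $x\ne y$ give the $4$-cycle $xuyv$. We use this constantly. An edge of $H$ is \emph{plain} if it lies in no triangle of $H$, and \emph{triangular} otherwise. For a vertex $v$, let $p(v)$ be the number of plain edges at $v$ and $t(v)$ the number of triangles at $v$; the degree of $v$ in $H$ is $p(v)+2t(v)$. Put
\[
\mu(v)=2p(v)+3t(v)-6 .
\]
This is the charge $2\deg_H(v)-6$ after $v$ has given $1$ to each triangle through it. Equivalently, $\mu(v)$ equals $-6$ plus the sum of the \emph{weights} of the edges at $v$, where a plain edge has weight $2$ and a triangular edge has weight $\frac32$.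

\begin{lemma}\label{lem:euler}
Let $H\in\mathcal P$ be a connected plane graph of minimum degree at least $2$, with $H\ne K_3$. Then every face has length $3$ or at least $6$, the faces of length $3$ are bounded by triangles, and, if $N$ is the number of triangles that bound no face,
\begin{equation}\label{eq:euler}
\sum_{v}\mu(v)+\sum_{\ell(f)\ge6}\bigl(\ell(f)-6\bigr)+3N=-12 .
\end{equation}
\end{lemma}

\begin{proof}
On a closed walk of length at most $5$, two positions are at cyclic distance at most $2$. A vertex repeated at distance $1$ gives a loop, and a vertex repeated at distance $2$ means, in a simple graph, that the walk backtracks. So a facial walk of length at most $5$ is a cycle, hence a triangle. A triangle that bounds two faces has nothing inside and nothing outside, which forces $H=K_3$. So if $T$ is the number of triangles, there are $T-N$ faces of length $3$.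

Write $V,E,F$ for the numbers of vertices, edges and faces. There are $E-3T$ plain edges, so $\sum_v\mu(v)=4(E-3T)+9T-6V=4E-3T-6V$. From $\sum_f(\ell(f)-6)=2E-6F$ we get $\sum_{\ell(f)\ge6}(\ell(f)-6)=2E-6F+3(T-N)$. The left side of \eqref{eq:euler} is therefore $6(E-V-F)=-12$.
\end{proof}

We read \eqref{eq:euler} as follows: a vertex $v$ has charge $\mu(v)$, a face of length $\ell\ge6$ has charge $\ell-6$, a non-facial triangle has charge $3$, and the total is $-12$. The absence of $4$- and $5$-cycles is what makes all charges other than those of vertices nonnegative; a face of length $4$ or $5$ would contribute $-2$ or $-1$. A vertex of degree $k$ in $H$ has $t\le k/2$ and hence $\mu=2k-6-t\ge\frac32k-6$, which is nonnegative for $k\ge4$. A \emph{discharging} argument moves charge between these objects without changing the total, and reaches a contradiction when every object ends with a nonnegative charge.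

\subsection{Colorings}

Put $D=191$. A \emph{coloring} of a graph $H$ is a partition $(A,B)$ of $V(H)$ such that $H[A]$ is a forest of maximum degree at most $2$ and $H[B]$ is a forest of maximum degree at most $D$. We extend colorings piece by piece, and the following condition keeps both classes acyclic.
\begin{itemize}
\item[$(\ast)$] The piece that receives a color induces a tree, often a single vertex, and at most one edge joins it to the vertices that already have this color.
\end{itemize}
Indeed, a new monochromatic cycle would meet the piece, would not be contained in it, and so would use two edges between the piece and the older vertices of its color.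

Let $G$ be a graph. We write $d(u)$ for the degree in $G$ and call $u$ a \emph{$k$-vertex} if $d(u)=k$. A vertex is \emph{big} if its degree is at least $D+1=192$, and \emph{small} otherwise; $b(u)$ is the number of big neighbors of $u$. The bound $D$ can fail only at a big vertex. The bound $2$ can fail almost anywhere, so we keep $A$ small. For $Y\subseteq V(G)$, a coloring $(A,B)$ of $G-Y$ is \emph{$A$-minimal} if $|A|$ is minimum among all colorings of $G-Y$.

\begin{lemma}\label{lem:amin}
Let $(A,B)$ be an $A$-minimal coloring of $G-Y$ and let $u\in A$ be small. Then $u$ has a big neighbor in $B$ or at least two neighbors in $B$. Hence at most $d(u)-1$ neighbors of $u$ lie outside $B$, that is, in $A\cup Y$, and at most $d(u)-2$ if $b(u)=0$.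
\end{lemma}

\begin{proof}
Otherwise $u$ has at most one neighbor in $B$, and this neighbor is small. Move $u$ to $B$. No cycle arises by $(\ast)$, and the neighbor has degree at most $D$ in $G$. This is a coloring with a smaller $A$.
\end{proof}

\subsection{Maximum degree four}

The smallest case already shows the two halves of the method: either a greedy coloring succeeds, or the charges are nonnegative.

\begin{proposition}\label{prop:four}
Every graph in $\mathcal P$ of maximum degree at most $4$ has an $(\mathcal F_2,\mathcal F_4)$-partition.
\end{proposition}

\begin{proof}
We may assume that the graph $G$ is connected. If $G$ were $4$-regular, Lemma~\ref{lem:euler} would apply and every term on the left of \eqref{eq:euler} would be nonnegative. So the set $L$ of vertices of degree at most $3$ is nonempty. Color first the $4$-vertices, by nonincreasing distance to $L$, and then the vertices of $L$, by the following rule.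
\begin{quote}
\emph{$B$-first rule:} a vertex gets $B$ if at most one of its colored neighbors is in $B$; otherwise it gets $A$.
\end{quote}
A $4$-vertex has a neighbor closer to $L$, which is colored later. So every vertex has at most three colored neighbors at its turn. A vertex that gets $A$ sees at least two neighbors in $B$, hence at most one in $A$. Thus $(\ast)$ holds at each step. Finally, a vertex of $A$ has degree at most $4$ and two neighbors in $B$, so it has at most two neighbors in $A$.
\end{proof}

The last sentence is where $d_1=2$ enters; it gives the bound $2$ and not the bound $1$.

\subsection{Maximum degree five: tolerate or pay}\label{sub:five}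

Now let $G\in\mathcal P$ have maximum degree $5$, and suppose that $G$ has no coloring while all its proper induced subgraphs do. Then $G$ is connected and all vertices are small. No vertex $v$ has degree at most $2$: color $G-v$, and give $v$ the color $A$ if it has two neighbors in $B$, and $B$ otherwise. So \eqref{eq:euler} holds for $G$. A $3$-vertex in a triangle has charge $-1$, all other charges are nonnegative, and a $5$-vertex in $0,1,2$ triangles has charge $4,3,2$.

Let $R$ be a nonempty set of $3$- and $4$-vertices such that every component of $G[R]$ contains a $3$-vertex. Take an $A$-minimal coloring of $G-R$ and extend it to $R$ by the $B$-first rule, in the order used above with distances taken in $G[R]$. As before, both classes stay acyclic and the new vertices of $A$ have at most two neighbors in $A$. By Lemma~\ref{lem:amin}, an old vertex of $A$ has two neighbors in $B$, so only a $5$-vertex $u\in A$ with a neighbor in $R$ can fail, and only if its three other neighbors all end in $A$. Call a $5$-vertex $u$ \emph{safe} if it has at least four neighbors in $R$, or two adjacent neighbors in $R$. In the first case $u\notin A$, since $u$ has at most one neighbor in $G-R$. In the second case, if $u\in A$, one of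 the two adjacent neighbors gets $B$, because no triangle is monochromatic; it is a third neighbor of $u$ in $B$. Since $G$ has no coloring, some $5$-vertex $u$ with a neighbor in $R$ is unsafe.

An unsafe vertex has at most three neighbors in $R$, so it can pay $1$ to each of them, unless it lies in two triangles and has exactly three neighbors in $R$. Let $u$ pay, remove its neighbors from $R$, remove also the components that now consist of $4$-vertices, which need no payment, and repeat. A vertex that was safe may become unsafe, but then fewer of its neighbors are waiting to be paid. If we start with $R$ as large as possible and the exception never occurs, we end with $R=\emptyset$: every $3$-vertex has received $1$, each $5$-vertex has paid at most once, all charges are nonnegative, and \eqref{eq:euler} is contradicted.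

The exceptional vertex $u$ has charge $2$ and owes $3$. Each of its two triangles contains one vertex $e\in R$ and one vertex $y\notin R$. If $y$ is exceptional too, then $u$ and $y$ share the debt to $e$; if $y$ is safe, it turns out that $u$ and $y$ can be recolored as well. The general proof follows this scheme. Big vertices add a second task: they give away all their charge at the start, and a small amount per edge has to return to them at the end.

\section{The minimal counterexample and its charges}\label{sec:min}

Suppose that Theorem~\ref{thm:main} fails, and let $G\in\mathcal P$ be a plane graph without a coloring, with $|V(G)|$ minimum. Since $\mathcal P$ is closed under induced subgraphs, $G-Y$ has an $A$-minimal coloring for every nonempty $Y\subseteq V(G)$. The graph $G$ is connected, since otherwise we color its components. It has minimum degree at least $2$, since a vertex of degree at most $1$ can take the color that its neighbor does not have.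

\subsection{Light vertices, ears, hinges, heavy vertices}

A small vertex $u$ is \emph{light} if $d(u)\le3$, or $d(u)=4$ and $b(u)=0$. These are the vertices for which Lemma~\ref{lem:amin} alone gives the degree bound:
\begin{itemize}
\item[(L)] In an $A$-minimal coloring of $G-Y$, a light vertex of $A$ has at most two neighbors outside $B$.
\end{itemize}

\begin{lemma}\label{lem:two}
Every $2$-vertex has a big neighbor, and its other neighbor is not light. In particular, neighbors of $2$-vertices have degree at least $4$, and no two $2$-vertices are adjacent.
\end{lemma}

\begin{proof}
Let $N(v)=\{x,y\}$ and take an $A$-minimal coloring of $G-v$. If $x$ and $y$ have the same color, $v$ takes the other one. So let $x\in A$ and $y\in B$. Since $v$ cannot join $B$, the vertex $y$ has $D$ neighbors in $B$; with $v$ this gives $d(y)\ge D+1$. Since $v$ cannot join $A$, the vertex $x$ has two neighbors in $A$; with $v$ it has three neighbors outside $B$, and by (L) it is not light.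
\end{proof}

An \emph{ear} is a $2$-vertex that lies in a triangle. In $G$ an ear would have charge $3-6=-3$, the lowest possible, so we delete the ears before counting: let $G'$ be the plane graph obtained from $G$ by deleting all ears, and let $\varepsilon(u)$ be the number of ears adjacent to $u$. From now on \emph{plain}, \emph{triangular}, $p$, $t$ and $\mu$ refer to $G'$, while $d$ is still the degree in $G$. Thus $d(u)=p(u)+2t(u)+\varepsilon(u)$ for $u\in V(G')$.

\begin{lemma}\label{lem:gprime}
\begin{itemize}
\item[(a)] If a small vertex $u$ is adjacent to an ear $v$, then the other neighbor $w$ of $v$ is big, the edge $uw$ is plain, and distinct ears at $u$ give distinct vertices $w$. In particular, $\varepsilon(u)=0$ if $b(u)=0$ or $d(u)\le3$.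
\item[(b)] The graph $G'$ is connected, has minimum degree at least $2$, and is not $K_3$. Every big vertex has degree at least $96$ in $G'$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $u\in V(G')$ be adjacent to an ear $v$ with triangle $uvw$. By Lemma~\ref{lem:two}, $w$ is not an ear and $d(u)\ge4$, and $w$ is big if $u$ is small. The edge $uw$ lies in only one triangle of $G$, so it is plain in $G'$ and it determines $v$. This proves (a), and it shows that at least half of the neighbors of any $u\in V(G')$ lie in $G'$. Hence big vertices have degree at least $96$ in $G'$, vertices adjacent to an ear have degree at least $2$ in $G'$, and all other vertices keep their degree. A path of $G$ through an ear can be shortened along the third edge of its triangle, so $G'$ is connected. If $G'=K_3$, all degrees in $G$ are at most $4$, so there is no big vertex and, by Lemma~\ref{lem:two}, no ear. Then $G=K_3$, which has a coloring.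
\end{proof}

So Lemma~\ref{lem:euler} applies to $G'$, and \eqref{eq:euler} for $G'$ gives our initial charges.

A \emph{hinge} is a $4$-vertex $h$ with $N(h)=\{w,v,x,y\}$, where $w$ is big, $v$ is an ear with $N(v)=\{h,w\}$, the vertices $x,y$ are small, and $xy\in E(G)$; see Figure~\ref{fig:types}. Neither $x$ nor $y$ is a $2$-vertex, since by Lemma~\ref{lem:two} a $2$-vertex with neighbors $h,y$ or $h,x$ would need a big neighbor. A small vertex that is neither light nor a hinge is \emph{heavy}. Thus a heavy vertex has $d\ge5$, or $d=4$ and $b\ge1$. Heavy vertices will play the role of the $5$-vertices of Section~\ref{sub:five}. Hinges are set apart because they have too little charge to pay anyone and will instead be recolored directly.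

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,
 big/.style={rectangle,draw,fill=gray!40,inner sep=3pt},
 sm/.style={circle,draw,fill=white,inner sep=1.7pt},
 act/.style={circle,draw,fill=black,inner sep=1.7pt}]
\begin{scope}
\draw (0,0)--(-.6,1)--(.6,1)--cycle (0,0)--(-.5,-1)--(.5,-1)--cycle;
\node[big,label=above:$w$] at (-.6,1){}; \node[sm,label=above:$v$] at (.6,1){};
\node[sm,label=right:$h$] at (0,0){};
\node[sm,label=left:$x$] at (-.5,-1){}; \node[sm,label=right:$y$] at (.5,-1){};
\end{scope}
\begin{scope}[xshift=3.4cm]
\draw (0,0)--(-.6,1)--(.6,1)--cycle (0,0)--(-.6,-1) (0,0)--(.6,-1);
\node[big,label=above:$w$] at (-.6,1){}; \node[sm,label=above:$v$] at (.6,1){};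
\node[sm,label=right:$z$] at (0,0){};
\node[act] at (-.6,-1){}; \node[act] at (.6,-1){};
\end{scope}
\begin{scope}[xshift=6.8cm]
\draw (0,0)--(-.6,1)--(.6,1)--cycle (0,0)--(-.7,-1) (0,0)--(.3,-1)--(1,-.7)--cycle;
\node[big,label=above:$w$] at (-.6,1){}; \node[sm,label=above:$v$] at (.6,1){};
\node[sm,label=right:$z$] at (0,0){};
\node[act] at (-.7,-1){}; \node[act] at (.3,-1){}; \node[act] at (1,-.7){};
\end{scope}
\begin{scope}[xshift=10.2cm]
\draw (0,0)--(-.6,1)--(.6,1)--cycle (0,0)--(-.3,-1)--(-1,-.7)--cycle (0,0)--(.3,-1)--(1,-.7)--cycle;
\node[big,label=above:$w$] at (-.6,1){}; \node[sm,label=above:$v$] at (.6,1){};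
\node[sm,label=right:$z$] at (0,0){};
\node[act] at (-.3,-1){}; \node[act] at (-1,-.7){}; \node[act] at (.3,-1){}; \node[act] at (1,-.7){};
\end{scope}
\end{tikzpicture}
\caption{From left to right: a hinge $h$, and critical vertices $z$ of degree $4$, $5$ and $6$. All neighbors of $h$ and $z$, and all edges among these neighbors, are drawn. The square $w$ is the big neighbor, $v$ is a $2$-vertex, and black vertices belong to the active set $R$.}
\label{fig:types}
\end{figure}

\subsection{The first rule}

\begin{quote}
\textbf{Rule 1.} Every big vertex gives to each small neighbor in $G'$ the weight of the edge between them: $2$ along a plain edge and $\frac32$ along a triangular edge.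
\end{quote}
Let $\mu_1$ be the resulting charge. A big vertex all of whose neighbors are small drops to $-6$. It has at least $96$ edges in $G'$, so a return of $\frac1{16}$ per edge on average restores it. Our target is that small vertices return $\frac12$ to each big neighbor, and this is why the quantity $b(u)/2$ appears below.

The \emph{branches} at $u\in V(G')$ are the plain edges and the triangles of $G'$ at $u$, each identified with the one or two neighbors of $u$ that it contains. They partition $N_{G'}(u)$, and their number is $\beta(u)=p(u)+t(u)$. For a small vertex $u$ of $G'$, let $b_p$ and $b_t$ be the numbers of big neighbors joined to $u$ by plain and by triangular edges, and let $t^*$ be the number of triangles of $G'$ at $u$ that contain a big vertex. Then $b=b_p+b_t$, and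
\[
\mu_1(u)=2p+3t-6+2b_p+\tfrac32b_t .
\]
Lemma~\ref{lem:gprime}(a) gives $\varepsilon\le b_p$. Put $\gamma(u)=\frac52b_p+b_t+t^*-\varepsilon$. Then
\begin{equation}\label{eq:gamma}
\gamma(u)=0\ \text{ if } b(u)=0,\qquad \gamma(u)\ge\tfrac32\ \text{ if } b(u)\ge1 .
\end{equation}
Indeed, if $b_p\ge1$ then $\gamma\ge\frac32b_p$, and if $b_p=0<b$ then $\varepsilon=0$ and $b_t,t^*\ge1$, so $\gamma\ge2$.

A \emph{poor} vertex is a $3$-vertex with $b=0$ that lies in a triangle. Table~\ref{tab:small} lists all small vertices of $G'$ that are not heavy; by Lemma~\ref{lem:two} a $2$-vertex has $b\ge1$. Only a $3$-vertex in a triangle with $b\ge1$ needs a line: there $\mu_1-\frac b2=-1+\frac32b_p+b_t\ge0$.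

\begin{table}[ht]
\centering
\begin{tabular}{lcccc}
\hline
type & $(p,t)$ & $\mu$ & $\mu_1$ & flexible\\
\hline
$2$-vertex, $b=1$ & $(2,0)$ & $-2$ & $0$ & yes\\
$2$-vertex, $b=2$ & $(2,0)$ & $-2$ & $2$ & no\\
$3$-vertex, $b=0$, in a triangle (poor) & $(1,1)$ & $-1$ & $-1$ & yes\\
$3$-vertex, $b=0$, in no triangle & $(3,0)$ & $0$ & $0$ & yes\\
$3$-vertex, $b\ge1$, in a triangle & $(1,1)$ & $-1$ & $\ge b/2$ & no\\
$3$-vertex, $b\ge1$, in no triangle & $(3,0)$ & $0$ & $2b$ & no\\
$4$-vertex, $b=0$, $t\in\{0,1,2\}$ & $(4-2t,t)$ & $2-t$ & $2-t$ & yes\\
hinge ($b=1$) & $(1,1)$ & $-1$ & $1$ & no\\
\hline
\end{tabular}
\caption{The small vertices of $G'$ that are not heavy, with their charges before and after Rule 1.}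
\label{tab:small}
\end{table}

\section{States: heavy vertices that tolerate recoloring, and heavy vertices that pay}\label{sec:states}

\subsection{Flexible vertices and states}

The \emph{flexible} vertices are the $3$- and $4$-vertices with $b=0$ and the $2$-vertices of $G'$ with $b=1$. Let $R_0$ be the set of flexible vertices. By Table~\ref{tab:small}, it contains all non-heavy small vertices of $G'$ with $\mu_1<b/2$. It also contains vertices that need no charge; they are included because the $B$-first rule can recolor them, and because some of them will later pass a payment on.

\begin{lemma}\label{lem:flex}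
\begin{itemize}
\item[(a)] Flexible vertices are light. A flexible $2$-vertex lies in no triangle, and its small neighbor is heavy; so it is adjacent to no flexible vertex.
\item[(b)] A triangle of $G$ that contains a flexible vertex contains no big vertex and no ear. Hence an edge at a flexible vertex is plain if and only if it lies in no triangle of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The small neighbor of a flexible $2$-vertex is not light by Lemma~\ref{lem:two}, and it is not a hinge, because the only $2$-vertex adjacent to a hinge is an ear. (b) A flexible vertex in a triangle is small and has $b=0$, so the triangle has no big vertex. An ear in it would have no big neighbor, contrary to Lemma~\ref{lem:two}.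
\end{proof}

A \emph{state} is a set $R\subseteq R_0$, the set of \emph{active} vertices. In Section~\ref{sub:five}, a triangle $ueg$ protected $u$ when both $e$ and $g$ were uncolored. If $e$ is active, we can afford to uncolor $g$ in two further cases, because $g$ will be colored before $e$ and will see few colored neighbors. These are the \emph{companions} of $R$:
\begin{itemize}
\item $C_3$ is the set of $3$-vertices $a\notin R$ that lie in a triangle $\{a,e,u\}$ with $e\in R$ and $u$ heavy;
\item $C_h$ is the set of hinges that have a neighbor in $R$, necessarily one of $x,y$.
\end{itemize}
Put $U=R\cup C_3\cup C_h$. The set $U$ contains no big vertex, no heavy vertex and no ear.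

Let $u$ be heavy. For $Z\in\{R,U\}$ let $n_Z(u)=|N(u)\cap Z|$, and let $q_Z(u)$ be the number of triangles at $u$ whose other two vertices are in $Z$. Put $\kappa(u)=d(u)-4$ if $b(u)=0$ and $\kappa(u)=d(u)-3$ if $b(u)\ge1$. Then $\kappa(u)\ge1$, and Lemma~\ref{lem:amin} says that, in an $A$-minimal coloring of $G-Y$, a heavy vertex $u\in A$ has at most $\kappa(u)+2$ neighbors outside $B$. So $\kappa(u)$ is the number of additional neighbors in $B$ that $u$ may need.

\begin{definition}
A heavy vertex $u$ is \emph{touched} if $n_R(u)\ge1$. It is \emph{safe} if $q_U(u)\ge\kappa(u)$ or $n_U(u)\ge\kappa(u)+3$, and \emph{unsafe} otherwise, that is, if $q_U(u)\le\kappa(u)-1$ and $n_U(u)\le\kappa(u)+2$.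
\end{definition}

\begin{lemma}\label{lem:safe}
Let $U\subseteq Y\ne\emptyset$, let $u\notin Y$ be a safe heavy vertex, and let $u\in A$ in an $A$-minimal coloring of $G-Y$. Extend the coloring to a partition of $V(G)$ with both classes acyclic, in which all new neighbors of $u$ in $A$ belong to $U$. Then $u$ has at most two neighbors in $A$.
\end{lemma}

\begin{proof}
At most $\kappa+2$ neighbors of $u$ are outside the original $B$, and $n_U$ of them are in $U$. So $n_U\le\kappa+2$, which forces $q_U\ge\kappa$, and $u$ has at most $\kappa+2-n_U$ old neighbors in $A$. The $q_U$ triangles give disjoint pairs of neighbors in $U$, and in each pair at most one vertex gets $A$. So $u$ has at most $n_U-q_U$ new neighbors in $A$, and at most $\kappa+2-q_U\le2$ in total.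
\end{proof}

\subsection{What a heavy vertex keeps after paying}

We compute what remains if a heavy vertex $u$ pays $1$ to each active neighbor and $\frac12$ to each big neighbor. A branch at $u$ is \emph{idle} if it contains no big vertex and no active vertex; let $\lambda_R(u)$ be the number of idle branches. By Lemma~\ref{lem:flex}(b), no branch contains both a big and a flexible vertex. Of the $(p-b_p)+(t-t^*)$ branches without a big vertex, $\lambda_R$ contain no active vertex, $q_R$ contain two, and the others contain one. Hence $n_R=(p-b_p)+(t-t^*)-\lambda_R+q_R$. Subtracting this and $\frac b2=\frac12b_p+\frac12b_t$ from $\mu_1$ and using $p+2t=d-\varepsilon$, we obtain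
\begin{equation}\label{eq:keep}
\mu_1(u)-n_R(u)-\tfrac12b(u)=d(u)-6+\gamma(u)+\lambda_R(u)-q_R(u).
\end{equation}
The only negative term that depends on the state is $-q_R$, and an unsafe vertex has $q_R\le\kappa-1$. This is why unsafe vertices can usually pay. We first record the case of no payment to active vertices.

\begin{lemma}\label{lem:never}
Let $u$ be heavy. If $b(u)=0$, then $\mu_1(u)=d+\beta-6\ge\beta-1$ and $\beta\ge3$. If $b(u)\ge1$, then $\mu_1(u)-\frac b2\ge\max\{0,\lambda_\emptyset(u)-\frac12\}$, where $\lambda_\emptyset(u)$ is the number of branches without a big vertex.
\end{lemma}

\begin{proof}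
If $b=0$, then $\varepsilon=0$, $d\ge5$, $\mu_1=(p+2t)+(p+t)-6$, and $\beta\ge d/2>2$. Let $b\ge1$. By \eqref{eq:keep} with $R=\emptyset$ and by \eqref{eq:gamma}, $\mu_1-\frac b2\ge d-\frac92+\lambda_\emptyset\ge\lambda_\emptyset-\frac12$. This suffices if $\lambda_\emptyset\ge1$. If $\lambda_\emptyset=0$, then $p=b_p$ and $t=t^*$, so $d=b_p+2t^*+\varepsilon$, and \eqref{eq:keep} becomes
\[
\mu_1-\tfrac b2=\tfrac72b_p+3t^*+b_t-6=3(b_p+t^*)-6+\tfrac12b_p+b_t .
\]
Since $4\le d\le2(b_p+t^*)$, this is positive.
\end{proof}

There are two kinds of unsafe vertices that cannot pay in full, one with $b=1$ and one with $b=0$. Both have exactly three branches.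

\begin{definition}
A heavy vertex $z$ is \emph{critical} if it has exactly one big neighbor $w$, exactly one adjacent ear $v$, and exactly three branches, and all its neighbors other than $w$ and $v$ are active.
\end{definition}

By Lemma~\ref{lem:gprime}(a), $v$ is adjacent to $w$ and $zw$ is plain. So $(p,t)$ is $(3,0)$, $(2,1)$ or $(1,2)$, and $d=4+t$; see Figure~\ref{fig:types}. A critical vertex is touched, and it is unsafe, as $\kappa=d-3$, $q_U=t=\kappa-1$ and $n_U=d-2$.

\begin{lemma}\label{lem:crit}
Let $u$ be an unsafe heavy vertex with $b(u)\ge1$. If $u$ is not critical, then $\mu_1(u)-n_R(u)\ge\frac12b(u)$. If $u$ is critical, then $\mu_1(u)-n_R(u)=0$.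
\end{lemma}

\begin{proof}
We have $q_R\le q_U\le d-4$, so by \eqref{eq:keep} the inequality holds whenever $\gamma\ge2$. If $b_p=0$, then $\gamma\ge2$ as above. If $b_p\ge2$, then $\gamma\ge\frac32b_p\ge3$. If $b_p=1$ and $\varepsilon=0$, then $\gamma\ge\frac52$. If $b_p=\varepsilon=1$ and $b_t\ge1$, then $\gamma\ge\frac52+1+1-1$. There remains $b_p=\varepsilon=1$, $b_t=t^*=0$. Then $b=1$, $\gamma=\frac32$, and
\[
\mu_1-n_R=d-4+\lambda_R-q_R
\]
is a nonnegative integer. If it is positive, the inequality holds. Suppose that it is $0$, so that $\lambda_R=0$ and $q_R=d-4$. Since $d=p+2t+1=\beta+t+1$, we have $q_R=t+\beta-3$, and $q_R\le t$ gives $\beta\le3$. If $\beta\le2$, then $p\ge1$ and $d\ge4$ force $(p,t)=(1,1)$, and $u$ is a hinge, which is not heavy. So $\beta=3$ and $q_R=t$: both vertices of every triangular branch are active, and by $\lambda_R=0$ so is every plain neighbor other than the big one. Thus $u$ is critical. Conversely, a critical vertex falls in this last case with $\lambda_R=0$ and $q_R=t=d-4$.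
\end{proof}

So a critical vertex can pay its active neighbors but has nothing left for its big neighbor. The excluded case $(p,t)=(1,1)$ shows why hinges are not heavy: a hinge with one active neighbor would be left with $1-1=0$.

\begin{definition}
An unsafe heavy vertex $u$ with $b(u)=0$ is \emph{deficient} if $n_R(u)>\mu(u)$. A triangle $\{u,e,y\}$ at a deficient vertex $u$ is \emph{open} if $e\in R$ and $y\notin U$; then $y$ is a \emph{partner} of $u$. A vertex is \emph{settled} if it is a flexible $4$-vertex that is not in $R$.
\end{definition}

\begin{lemma}\label{lem:def}
Let $u$ be deficient. Then $n_R(u)=\mu(u)+1$, there are exactly two open triangles at $u$, and all neighbors of $u$ other than its two distinct partners are active. Each partner is settled, or heavy and touched.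
\end{lemma}

\begin{proof}
Here $\kappa=d-4$, so $n_U\le d-2$ and $q_U\le d-5$. By Lemma~\ref{lem:never}, $\mu=d+\beta-6$ with $\beta\ge3$. From $d+\beta-6<n_R\le n_U\le d-2$ we get $\beta=3$, $\mu=d-3$ and $n_R=n_U=d-2$. Since $p+t=3$ and $p+2t=d\ge5$, there are two cases. If $(p,t)=(1,2)$, then $d=5$, $q_U=0$ and $n_R=3$, so the plain neighbor is active and each triangle has exactly one vertex in $U$, which is active. If $(p,t)=(0,3)$, then $d=6$, $q_U\le1$ and $n_R=4$, so the three triangles contain $2,1,1$ vertices of $U$, all active. In both cases two triangles are open, and they share only $u$.

Let $\{u,e,y\}$ be open. The vertex $y$ is small, as $b(u)=0$. It is not a $2$-vertex, as $u$ and $e$ are small (Lemma~\ref{lem:two}). It is not a $3$-vertex, since then $y\in C_3$, and not a hinge, since then $y\in C_h$. So $y$ is a $4$-vertex with $b=0$ outside $R$, or it is heavy and touched by $e$.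
\end{proof}

\begin{lemma}\label{lem:chain}
Suppose that every touched heavy vertex is safe, critical or deficient, and let $X$ be the set of deficient vertices. Then every partner of a vertex of $X$ is deficient, safe or settled. Two adjacent vertices of $X$ are partners of each other through one triangle that is open at both. Every component of $G[X]$ is a cycle or a path.
\end{lemma}

\begin{proof}
A partner of $u\in X$ is not critical, because its neighbor $u$ is not big, not an ear and not active. If $u,y\in X$ are adjacent, then neither is active, so each is a partner of the other by Lemma~\ref{lem:def}, and the two open triangles coincide because both contain the edge $uy$. So $G[X]$ has maximum degree at most $2$.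
\end{proof}

In the situation of Lemma~\ref{lem:chain}, a path component $u_1\dots u_k$, $k\ge1$, has two \emph{ends} $y_0$ and $y_k$: for $k=1$ the two partners of $u_1$, and for $k\ge2$ the partner of $u_1$ other than $u_2$ and the partner of $u_k$ other than $u_{k-1}$. The ends are not in $X$, so each is safe or settled.

\subsection{Protected critical vertices}

If many neighbors of a big vertex $w$ pay as critical vertices, then $w$ has to be compensated through the faces between them. A face of length $6$ has no charge, and Section~\ref{sec:final} will show that a vertex on such a face can help except in the two configurations of Figure~\ref{fig:hex}. In these configurations we do not let the critical vertex pay; we show instead that it tolerates recoloring. Recall that a $3$-vertex lies in at most one triangle.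

\begin{definition}
A critical vertex $z$ is \emph{protected} if there are a poor vertex $x\in N(z)\cap R$ with $zx$ plain and a vertex $m\in R$ of the triangle $\{x,m,s\}$ at $x$ such that
\begin{itemize}
\item[(H1)] $m$ is poor, and its neighbor outside $\{x,s\}$ is light; or
\item[(H2)] $m$ is a $4$-vertex in two triangles, and the triangle at $m$ other than $\{x,m,s\}$ contains a poor vertex $x'\in R$.
\end{itemize}
\end{definition}

A critical vertex of degree $6$ has no plain edge to an active vertex, so a protected vertex has degree $4$ or $5$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,
 big/.style={rectangle,draw,fill=gray!40,inner sep=3pt},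
 sm/.style={circle,draw,fill=white,inner sep=1.7pt},
 act/.style={circle,draw,fill=black,inner sep=1.7pt}]
\begin{scope}
\draw (0,1.2)--(-1.04,.6)--(-1.04,-.6)--(0,-1.2)--(1.04,-.6)--(1.04,.6)--cycle;
\draw (-1.04,-.6)--(-1.04,-1.8)--(0,-1.2) (1.04,.6)--(2.08,0)--(1.04,-.6);
\node[big,label=above:$w$] at (0,1.2){};
\node[sm,label=left:$u_1$] at (-1.04,.6){}; \node[sm,label=above right:$u_2$] at (1.04,.6){};
\node[act,label=left:$x_1$] at (-1.04,-.6){}; \node[sm,label=below right:$x_2$] at (1.04,-.6){};
\node[act,label=above:$m$] at (0,-1.2){}; \node[sm,label=left:$s_1$] at (-1.04,-1.8){};
\node[sm] at (2.08,0){};
\end{scope}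
\begin{scope}[xshift=6.2cm]
\draw (0,1.2)--(-1.04,.6)--(-1.04,-.6)--(0,-1.2)--(1.04,-.6)--(1.04,.6)--cycle;
\draw (-1.04,-.6)--(-1.04,-1.8)--(0,-1.2)--(1.04,-1.8)--(1.04,-.6);
\node[big,label=above:$w$] at (0,1.2){};
\node[sm,label=left:$u_1$] at (-1.04,.6){}; \node[sm,label=right:$u_2$] at (1.04,.6){};
\node[act,label=left:$x_1$] at (-1.04,-.6){}; \node[act,label=right:$x_2$] at (1.04,-.6){};
\node[act,label=above:$m$] at (0,-1.2){}; \node[sm,label=left:$s_1$] at (-1.04,-1.8){};
\node[sm,label=right:$s_2$] at (1.04,-1.8){};
\end{scope}
\end{tikzpicture}
\caption{Two faces $wu_1x_1mx_2u_2$ of length $6$ in $G'$, with $w$ big and $x_1,x_2$ of degree $3$ without big neighbors. All edges at $x_1$, $m$, $x_2$ are drawn. On the left $m$ has degree $3$, on the right degree $4$. If $u_1$ is critical and the black vertices are active, then $u_1$ is protected, by (H1) on the left and by (H2) on the right.}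
\label{fig:hex}
\end{figure}

\section{The peeling procedure}\label{sec:proc}

Start with the charges $\mu_1$ and the state $R=R_0$. All notions of Section~\ref{sec:states} refer to the current state. To \emph{peel} a heavy vertex $u$ means that $u$ pays $1$ to every vertex of $N(u)\cap R$, and these vertices leave $R$. While $R\ne\emptyset$, apply the first of the following steps that is applicable.

\begin{itemize}
\item[(S0)] \emph{Some component of $G[R]$ consists of $4$-vertices.} It leaves $R$, without payment.
\item[(S1)] \emph{Some touched heavy vertex is unsafe, not critical and not deficient.} Peel it.
\item[(S2)] \emph{Some component of $G[X]$ is a cycle, or a path with both ends settled.} (Since (S1) does not apply, Lemma~\ref{lem:chain} holds.) The vertices $u_1,\dots,u_k$ of the component are peeled jointly: all their active neighbors leave $R$, and each is paid $1$ by exactly one $u_i$, as follows. For a cycle, let $\{u_i,u_{i+1},e_i\}$, $1\le i\le k$, be the open triangles, with indices modulo $k$. For a path, let $\{y_0,u_1,e_0\}$, $\{u_i,u_{i+1},e_i\}$ for $1\le i<k$, and $\{u_k,y_k,e_k\}$ be the open triangles. A vertex that equals $e_j$ for some $j\ge1$ is paid by $u_j$ for one such $j$; any other vertex is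 paid by some $u_i$ adjacent to it. In the case of a path, each of $y_0,y_k$ gives $\frac12$ to $u_1$.
\item[(S3)] \emph{Some critical vertex is not protected.} Peel it.
\end{itemize}

Every step removes at least one vertex from $R$, and no vertex returns to $R$. So a flexible vertex is paid at most once, a peeled vertex has no active neighbor afterwards, and no vertex is peeled twice. In (S2), each deficient vertex is short of one unit. On a cycle there are as many shared vertices $e_j$ as deficient vertices, and sharing covers the shortage. On a path one unit is missing, and it comes from the two settled ends. The next lemma shows that they can give it.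

\begin{lemma}\label{lem:settled}
Let $y$ be a settled partner in an open triangle $\{u,e,y\}$, in some state of the procedure. Then $y$ was paid $1$ when it left $R$, and in no state is $y$ a settled partner in another open triangle. Consequently, the two ends in (S2) are distinct, and no vertex gives $\frac12$ more than once.
\end{lemma}

\begin{proof}
When $y$ left $R$, its neighbor $e$ was active, and it stayed active. So $y$ did not leave by (S0), which removes whole components. Hence $y$ left, and was paid, when a heavy neighbor of $y$ was peeled. Suppose that $y$ is also a settled partner in an open triangle $\{u',e',y\}\ne\{u,e,y\}$, at the same or another time. The two triangles share only $y$, so $N(y)=\{u,e,u',e'\}$, and the heavy neighbors of $y$ are $u$ and $u'$. One of them, say $u$, was peeled when $y$ left $R$, which is before both times. But then $u$ has no active neighbor when $\{u,e,y\}$ is open, although $e\in R$.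

The triangles $\{y_0,u_1,e_0\}$ and $\{u_k,y_k,e_k\}$ in (S2) are different: for $k=1$ they are the two open triangles at $u_1$, and for $k\ge2$ their only heavy vertices are $u_1\ne u_k$. So $y_0\ne y_k$. After the step, $e_0$ and $e_k$ are not active, so these triangles are never open again.
\end{proof}

\begin{proposition}\label{prop:run}
While $R\ne\emptyset$, some step is applicable. Hence the procedure ends with $R=\emptyset$.
\end{proposition}

Section~\ref{sec:stuck} contains the proof. Let $\mu_2$ be the charge at the end of the procedure.

\begin{lemma}\label{lem:after}
\begin{itemize}
\item[(a)] Poor vertices have $\mu_2=0$. Flexible $2$-vertices, and flexible $3$-vertices in no triangle, have $\mu_2=1$. A flexible $4$-vertex has $\mu_2\ge\mu\ge0$, and $\mu_2\ge\frac12$ if it was paid.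
\item[(b)] A vertex peeled in (S3) has $b=1$ and $\mu_2=0$. Every other small vertex $u$ of $G'$ has $\mu_2(u)\ge\frac12b(u)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Step (S0) removes only $4$-vertices, so flexible $2$- and $3$-vertices were paid exactly $1$; see Table~\ref{tab:small}. By Lemma~\ref{lem:settled}, a flexible $4$-vertex gives at most $\frac12$, and only if it was paid $1$.

(b) For flexible vertices use (a). The other non-heavy vertices keep $\mu_1$, and Table~\ref{tab:small} gives $\mu_1\ge b/2$. A heavy vertex loses charge only when it is peeled. If it is never peeled, use Lemma~\ref{lem:never}. If it is peeled in (S3), or in (S1) with $b\ge1$, use Lemma~\ref{lem:crit}. If it is peeled in (S1) with $b=0$, it is unsafe and not deficient, so $n_R\le\mu$. Consider (S2), where $b=0$. The two open triangles at $u_i$ share only $u_i$, so $e_{i-1}\ne e_i$. On a cycle, and on a path for $i\ge2$, the vertex $e_{i-1}$ is paid by some $u_j$ with $e_j=e_{i-1}$, hence with $j\ne i$. So $u_i$ pays at most $n_R(u_i)-1=\mu(u_i)$. On a path, $u_1$ pays at most $\mu(u_1)+1$ and receives $\frac12+\frac12$.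
\end{proof}

\section{The procedure does not stop early}\label{sec:stuck}

We prove Proposition~\ref{prop:run}. Suppose that $R\ne\emptyset$ and no step applies. Then:
\begin{itemize}
\item[(N0)] every component of $G[R]$ contains a vertex of degree at most $3$;
\item[(N1)] every touched heavy vertex is safe, critical or deficient;
\item[(N2)] every component of $G[X]$ is a path, and at most one of $y_0,y_k$ is settled;
\item[(N3)] every critical vertex is protected.
\end{itemize}
We construct a coloring of $G$, which is a contradiction.

\subsection{Safe partners}

A deficient vertex $u$ is unsafe, so it cannot be left in $A$; we uncolor it and give it $B$. A path of deficient vertices in $B$ may close a cycle through its two ends. By (N2) one end is a safe heavy vertex, and we uncolor it too. Let $S$ be the set of safe heavy partners of vertices of $X$. Being safe while having a neighbor outside $U$ is very restrictive.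

\begin{lemma}\label{lem:S}
Let $s\in S$ be a partner of $u\in X$, with open triangle $\{u,e,s\}$. Then $b(s)=0$, the only neighbor of $s$ in $X$ is $u$, and one of the following holds.
\begin{itemize}
\item[(i)] $N(s)\setminus\{u\}\subseteq U$.
\item[(ii)] $N(s)=\{u,e,g,g',r\}$, where $g,g'\in U$ form a triangle with $s$, $r\notin U$, and $sr$ lies in no triangle of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $d=d(s)$. The triangles counted by $q_U(s)$ contain neither $u$, which is not in $U$, nor $e$, since the only triangle on $se$ contains $u$. Suppose that $b(s)\ge1$, so $\kappa=d-3$. Then $n_U\ge\kappa+3=d$ is impossible as $u\notin U$. If $q_U\ge d-3$, then counting these triangles, $u$, $e$ and a big neighbor gives $2(d-3)+3\le d$, so $d\le3$, which is impossible for a heavy vertex. So $b(s)=0$, $\kappa=d-4$ and $d\ge5$. If $n_U\ge d-1$, then (i) holds. Otherwise $q_U\ge d-4$, and $2(d-4)+2\le d$ gives $d\le6$. If $d=6$, then two triangles, $u$ and $e$ exhaust $N(s)$, and (i) holds. If $d=5$, then $N(s)=\{u,e,g,g',r\}$ with a triangle $sgg'$ and $g,g'\in U$. If $r\in U$, (i) holds. If $r\notin U$, (ii) holds, because a triangle on $sr$ would share one of the other four edges at $s$ with $sue$ or $sgg'$.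

Since $X\cap U=\emptyset$, a second neighbor of $s$ in $X$ could only be $r$ in (ii). But then $s\notin R$ would be a partner of $r$, and $sr$ would lie in a triangle.
\end{proof}

We say that $s$ has type (i) or (ii), and in type (ii) we write $r(s)$ for $r$.

\subsection{The coloring}

Let $Y$ be the union of $U$, $X$, $S$ and the set of ears adjacent to hinges of $C_h$. It is nonempty and contains no big vertex, no settled vertex and no critical vertex. Take an $A$-minimal coloring of $G-Y$. We color $Y$ in four steps and check $(\ast)$ each time.

\medskip
\noindent\textbf{Step 1: $X$ and $S$.} All vertices of $X$ get $B$. The vertices of $S$ are then treated one by one: type (i) gets $B$; a vertex $s$ of type (ii) gets $A$ if $r(s)$ is already colored $B$, and $B$ otherwise.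

Suppose that $r=r(s)$ is uncolored at the turn of $s$. Then $r\in Y\setminus(U\cup X)$, and $r$ is not an ear because $sr$ lies in no triangle. So $r\in S$. Its neighbor $s$ is neither in $U$ nor in $X$, so $r$ has type (ii) and $r(r)=s$. As $s$ gets $B$, the vertex $r$ later gets $A$. Therefore, at the end of Step 1:
\begin{itemize}
\item[(S$_B$)] the only neighbor outside $U$ of a vertex of $S\cap B$ that is in $B$ is its neighbor in $X$;
\item[(S$_A$)] a vertex $s\in S\cap A$ has type (ii), and both its neighbors outside $U$ are in $B$.
\end{itemize}
The set $U$ is still uncolored, so a vertex of $S\cap A$ has no neighbor in $A$. For $B$, take as pieces the path components of $G[X]$, each with those of its ends that lie in $S\cap B$. By Lemma~\ref{lem:S} and (S$_B$), a vertex of $S\cap B$ is attached to exactly one vertex of $X$ and to no other vertex of $B$. So each piece induces a path, and no edge joins two pieces. An edge from a piece to a vertex of $B$ outside $Y$ starts at some $u_i$ and leads to a partner outside $X\cup S$, so it is the edge $u_1y_0$ with $y_0$ settled or the edge $u_ky_k$ with $y_k$ settled. By (N2) there is at most one such edge. So $(\ast)$ holds.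

\medskip
\noindent\textbf{Step 2: hinges.} For each $h\in C_h$ with $N(h)=\{w,v,x,y\}$, the vertices $h$ and $v$ get the color that $w$ does not have. The piece is the edge $hv$. One of $x,y$ is active and thus uncolored, so $(\ast)$ holds.

\medskip
\noindent\textbf{Step 3: $3$-companions.} Let $a\in C_3$ have triangle $\{a,e,u\}$, with $e\in R$ and $u$ heavy, and third neighbor $y$. Here $e$ is uncolored and $u$ is colored. If $y$ is big, $a$ gets the color that $y$ does not have; then only $u$ can have the color of $a$. If $y$ is small, $a$ follows the $B$-first rule: it gets $A$ if both $u$ and $y$ are colored $B$, and $B$ otherwise. In each case $(\ast)$ holds. Moreover: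
\begin{itemize}
\item[(C$_A$)] if $a$ gets $A$, then $y$ is in $B$.
\end{itemize}

\medskip
\noindent\textbf{Step 4: active vertices.} The $B$-first rule alone does not take care of a critical vertex $z\in A$, which needs one more neighbor in $B$ than its triangles guarantee. For each critical $z$, fix $x(z)$, $m(z)$ and $s(z)$ as in the definition of ``protected''. We want $x(z)$ to get $B$. Under the $B$-first rule this happens when $m(z)$ and $s(z)$ are not both in $B$, so we reverse the preference at $m(z)$. Let $M$ be the set of all vertices $m(z)$. A $3$-vertex of $M$ satisfies (H1) and a $4$-vertex of $M$ satisfies (H2), for every $z$ that selects it. We have $x(z)\notin M$: a $3$-vertex of $M$ has a light neighbor outside its triangle, while the neighbor of $x(z)$ outside its triangle is the heavy vertex $z$. This is the purpose of the word ``light'' in (H1).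

Color $R$ in this order: the $2$-vertices; the $4$-vertices, by nonincreasing distance in $G[R]$ to the set of active vertices of degree at most $3$; the $3$-vertices in $M$; the other $3$-vertices. A $2$-vertex gets the color that its big neighbor does not have. A $3$- or $4$-vertex outside $M$ follows the $B$-first rule. A vertex of $M$ follows the
\begin{quote}
\emph{$A$-first rule:} it gets $A$ if at most one of its colored neighbors is in $A$; otherwise it gets $B$.
\end{quote}

We check $(\ast)$. A $2$-vertex has at most one neighbor of its color. By Lemma~\ref{lem:flex}(a), active $2$-vertices are isolated in $G[R]$, so by (N0) a component of $G[R]$ that contains a $4$-vertex contains a $3$-vertex. Hence an active $4$-vertex has an active neighbor of degree $3$ or $4$ at smaller distance, which is colored later. So every active vertex has at most three colored neighbors at its turn, and the $B$-first rule satisfies $(\ast)$ as in Proposition~\ref{prop:four}. A vertex of $M$ that gets $A$ satisfies $(\ast)$ by its rule. Let $m=m(z)$ get $B$, and put $x=x(z)$, $s=s(z)$. Under (H2), the active $3$-vertices $x$ and $x'$ are uncolored at the turn of the $4$-vertex $m$. Under (H1), $x$ is uncolored because $x\notin M$. In both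 cases $m$ has only two neighbors that can be colored, and $s$ is one of them. Since $m$ gets $B$, both are colored $A$. So $m$ has no colored neighbor in $B$, and:
\begin{itemize}
\item[(M)] the vertex $x(z)$ is colored after $m(z)$, by the $B$-first rule; if $m(z)$ gets $B$, then $s(z)$ is in $A$ and was colored before $m(z)$.
\end{itemize}
All of $G$ is now colored, and both classes are acyclic. In particular, no triangle is monochromatic.

\subsection{Degrees}

\emph{Big vertices.} Vertices of $X$, of $S$ (Lemma~\ref{lem:S}) and active $3$- and $4$-vertices have no big neighbor. Every other vertex of $Y$ is a hinge, its ear, a $3$-companion or an active $2$-vertex; it has at most one big neighbor and gets the opposite color. So the degree of a big vertex in its color class does not change. Small vertices have degree at most $D$. It remains to show that every small vertex of $A$ has at most two neighbors in $A$.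

\medskip
\noindent\emph{Vertices of $Y\cap A$.} An active vertex colored by the $B$-first rule has degree at most $4$ and two neighbors in $B$. A $4$-vertex of $M$ lies in two triangles and has at most one neighbor in $A$ in each. A $3$-vertex of $M$ has at most one neighbor in $A$ in its triangle, and one neighbor outside. Ears and active $2$-vertices have degree $2$. A $3$-companion has a neighbor in $B$ by (C$_A$). A hinge has $w\in B$ and at most one of $x,y$ in $A$. A vertex of $S\cap A$ has $u,r\in B$ by (S$_A$) and at most one of $g,g'$ in $A$, which leaves $e$ and one more. Finally, $X\subseteq B$.

\medskip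
\noindent\emph{Light vertices outside $Y$.} These are covered by (L).

\medskip
\noindent\emph{Hinges and heavy vertices outside $Y$.} Let $u\in A\setminus Y$ be a hinge or a heavy vertex, and let $y'\in Y\cap A$ be a neighbor of $u$. We claim that $y'\in U$ and that $u$ is heavy and touched. By (S$_A$), $y'\notin S$, since $u\notin U$ and $u\in A$. Also $y'$ is not an ear, since the neighbors of an ear in $Y$ are a hinge in $Y$ and a big vertex. So $y'\in U$. If $y'\in R$, then $u$ has an active neighbor. If $y'\in C_h$, then $u$ is one of $x,y$, it is not active, and so it is adjacent to the other one, which is active. If $y'\in C_3$, then by (C$_A$) $u$ is the heavy vertex of its triangle and is adjacent to $e\in R$. In all cases $u$ has an active neighbor. A hinge with an active neighbor is in $Y$, so $u$ is heavy and touched.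

Thus hinges and untouched heavy vertices outside $Y$ keep their degree in $A$. A touched heavy vertex outside $Y$ is safe or critical by (N1), and its new neighbors in $A$ lie in $U$. Safe vertices are covered by Lemma~\ref{lem:safe}.

Let $z\in A$ be critical, of degree $d\in\{4,5\}$ by (N3). By Lemma~\ref{lem:amin}, at most $d-1$ neighbors of $z$ are outside the original $B$, and $d-2$ of them are active, so $z$ has at most one old neighbor in $A$. The vertex $x(z)$ has neighbors $z,m(z),s(z)$. If $m(z)\in A$, then at its turn $x(z)$ sees $z$ and $m(z)$ in $A$; if $m(z)\in B$, it sees $z$ and $s(z)$ in $A$ by (M). In both cases it gets $B$. The neighbors of $z$ in $U$ are its active neighbors. Apart from $x(z)$, these are one vertex if $d=4$, and two vertices forming a triangle with $z$ if $d=5$. So $z$ has at most one new neighbor in $A$, and at most two in total.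

Hence $G$ has a coloring. This contradiction proves Proposition~\ref{prop:run}.

\section{Returning charge to the big vertices}\label{sec:final}

By Lemma~\ref{lem:after}, all small vertices have nonnegative charge, and all but those peeled in (S3) can return $\frac12$ to each big neighbor. The charge of non-facial triangles and of long faces is still unused.

\begin{quote}
\textbf{Rule 2.} Every non-facial triangle of $G'$ gives $1$ to each of its vertices.
\end{quote}
A vertex is \emph{tight} if it was peeled in (S3) and all triangles of $G'$ at it bound faces.
\begin{quote}
\textbf{Rule 3.} Every small vertex of $G'$ that is not tight gives $\frac12$ to each of its big neighbors.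
\end{quote}
Let $\sigma$ be the resulting charge. Then $\sigma(y)\ge0$ for every small $y\in V(G')$: a vertex peeled in (S3) that is not tight has $b=1$ and received at least $1$ by Rule 2, and the others are covered by Lemma~\ref{lem:after}(b). Let $w$ be big. Along an edge to a big neighbor it kept a weight of at least $\frac32$, and along an edge to a small non-tight neighbor it got back $\frac12$. So
\begin{equation}\label{eq:big}
\sigma(w)\ge-6+\tfrac12\,\bigl|\{\text{neighbors of $w$ in $G'$ that are not tight}\}\bigr| .
\end{equation}
This is insufficient only if almost all neighbors of $w$ are tight, and then many consecutive pairs of neighbors are tight.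

\subsection{Tight corners}

A \emph{tight corner} is an angle at a big vertex $w$, its \emph{center}, formed by edges $wu_1,wu_2$ of $G'$ with $u_1$ and $u_2$ tight. A tight vertex was critical when it was peeled, so $w$ is the only big neighbor of $u_i$ and $wu_i$ is plain. Hence the face of a tight corner has length at least $6$.

\begin{lemma}\label{lem:hex}
Let $wu_1x_1mx_2u_2$ be the facial walk of a face of length $6$ with a tight corner at $w$. Then the six vertices are distinct and $x_1x_2\notin E(G)$. Each $x_i$ is flexible, was active when $u_i$ was peeled, and was paid by $u_i$. The face has no other tight corner.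
\end{lemma}

\begin{proof}
Vertices at distance $1$ or $2$ on the walk are distinct, since there are no loops and no backtracking. If $m=w$, then $wu_1x_1$ is a triangle of $G'$; if $x_1=u_2$ or $x_2=u_1$, then $wu_1u_2$ is a triangle of $G'$. Both contradict the plainness of $wu_1$. An edge $x_1x_2$ would give the $5$-cycle $wu_1x_1x_2u_2$. When $u_i$ was peeled, all its neighbors in $G'$ other than $w$ were active and were paid by $u_i$. The vertices $u_i,x_i$ are small, so they are not centers, and $m$ is not the center of a tight corner of this face because $x_1$ is light and tight vertices are heavy.
\end{proof}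

We call $m$ the \emph{middle} of the corner. A \emph{$6$-face} is a face of length $6$.

\begin{quote}
\textbf{Rule 4.}
(a) Every face of length $\ell\ge7$ with a tight corner divides its charge $\ell-6$ equally among its tight corners.
(b) Every light vertex $y$ of $G'$ with $\sigma(y)\ge\frac12$ gives $\frac18$ to each tight corner of a $6$-face that contains $y$.
(c) Every heavy vertex $m$ gives $\frac18$ to each tight corner of a $6$-face in which $m$ is the middle and both $x_1,x_2$ are poor.
(d) Every tight corner passes what it received to its center.
\end{quote}

A light vertex has at most four angles, and each $6$-face has at most one tight corner. So under (b) a vertex gives at most $\frac48=\frac12$, which it has; this is the origin of the amount $\frac18$.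

\begin{lemma}\label{lem:corner}
Every tight corner receives at least $\frac18$.
\end{lemma}

\begin{proof}
Let the face have length $\ell\ge7$. The center of a tight corner is big and its neighbors on the walk are small, so no two tight corners are at consecutive positions. There are at most $\ell/2$ of them, and each receives at least $2-\frac{12}{\ell}\ge\frac27$.

Now let $\ell=6$, with the notation of Lemma~\ref{lem:hex}. Suppose first that some $x_i$ is not poor. It is light and was paid. By Lemma~\ref{lem:after}(a), $\sigma(x_i)\ge1-\frac12$ if it is a $2$-vertex, $\sigma(x_i)\ge1$ if it is a $3$-vertex in no triangle, and $\sigma(x_i)\ge\frac12$ if it is a $4$-vertex. So Rule 4(b) applies.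

Let $x_1$ and $x_2$ be poor. Then $m$ is small. It is not a hinge, since $x_1,x_2$ would be its two neighbors that are neither big nor ears, and these are adjacent. If $m$ is heavy, Rule 4(c) applies. So let $m$ be light; we show that $\sigma(m)\ge\frac12$. By Lemma~\ref{lem:two}, $d(m)\in\{3,4\}$, and if $d(m)=4$ then $m$ is flexible and $\sigma(m)\ge\mu(m)=2-t(m)$.

We locate the triangle at $x_i$. Say that $x_i$ has \emph{type P} if $u_ix_i$ is plain. Then the triangle at $x_i$ avoids $u_i$, so it is $\{x_i,m,s_i\}$ for the third neighbor $s_i$ of $x_i$. Say that $x_i$ has \emph{type Q} if its triangle is $\{u_i,x_i,x_i'\}$. This triangle lies in $G'$ by Lemma~\ref{lem:flex}(b), and it bounds a face because $u_i$ is tight. At the $3$-vertex $x_i$, the edges $x_iu_i$ and $x_ix_i'$ form exactly one angle, which belongs to this face of length $3$. The angle formed by $x_iu_i$ and $x_im$ belongs to the $6$-face, so $m\ne x_i'$, and $x_im$ is plain.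

\emph{Both of type Q.} The edges $mx_1,mx_2$ are plain. If $d(m)=4$, then $t(m)\le1$ and $\sigma(m)\ge1$. If $d(m)=3$, then $m$ lies in no triangle, so $\sigma(m)\ge1$ if $b(m)=0$, and $\sigma(m)\ge2b-\frac b2\ge\frac32$ otherwise.

\emph{One of each type,} say $x_1$ of type P and $x_2$ of type Q. Here $s_1\ne x_2$, since $x_1x_2\notin E(G)$, and $mx_2$ is plain. If $d(m)=4$, then $t(m)=1$ and $\sigma(m)\ge1$. Suppose that $d(m)=3$, as on the left of Figure~\ref{fig:hex}. Then $N(m)=\{x_1,s_1,x_2\}$, and $s_1$ is small because it is adjacent to the poor vertex $x_1$. So $m$ is poor, and its neighbor $x_2$ outside its triangle is light. Consider the state in which $u_1$ was peeled; $x_1$ was active. If $m$ was active, then $u_1$ was protected by (H1), and (S3) would not have peeled it. If $m$ was not active, it had left $R$ when a heavy neighbor was peeled. This neighbor can only be $s_1$, and then $x_1\in N(s_1)$ would have left $R$ at the same time. So $d(m)=3$ does not occur.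

\emph{Both of type P.} The triangles $\{x_1,m,s_1\}$ and $\{x_2,m,s_2\}$ are distinct, since $x_1x_2\notin E(G)$. So $m$ is a flexible $4$-vertex in these two triangles, as on the right of Figure~\ref{fig:hex}. By symmetry let $u_1$ be peeled before $u_2$. In the state in which $u_1$ was peeled, both $x_1$ and $x_2$ were active. If $m$ was active, then $u_1$ was protected by (H2) with $x=x_1$ and $x'=x_2$, which is impossible. So $m$ had left $R$ earlier, and not by (S0), since its neighbor $x_1$ stayed active. Hence $m$ was paid, and $\sigma(m)\ge\frac12$.
\end{proof}

\subsection{Heavy middles}

A heavy middle $m$ has poor neighbors $x_1,x_2$ that were paid by someone else. In \eqref{eq:keep} each such neighbor saves one unit, either by making its branch idle or by lowering $q_R$ below $q_U$.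

\begin{lemma}\label{lem:middle}
Every heavy vertex has nonnegative charge after Rule 4(c).
\end{lemma}

\begin{proof}
Let $m$ be heavy. A poor neighbor of $m$ is \emph{foreign} if it was paid in (S3) by a vertex other than $m$. A branch at $m$ is foreign if it contains a foreign vertex; it contains no big vertex by Lemma~\ref{lem:flex}(b). Let $\varphi$ be the number of foreign branches. For a corner to which $m$ gives, $x_1$ and $x_2$ are foreign by Lemma~\ref{lem:hex}, and they lie in different branches because they are not adjacent. So we may assume $\varphi\ge2$. Different corners lie in different faces and so use different angles at $m$, each formed by two edges to foreign vertices. There are at most $2\varphi$ such edges and each lies in two angles at $m$, so there are at most $2\varphi$ such angles, and $m$ gives at most $\varphi/4$. Since $\varphi-1\ge\varphi/4$, it suffices to prove $\sigma(m)\ge\varphi-1$.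

If $m$ was peeled in (S3), all its poor neighbors were paid by $m$. If $m$ was peeled in (S2), all its neighbors other than its partners were paid in (S2), and the partners, being heavy or $4$-vertices, are not poor. In both cases $\varphi=0$, so these cases do not occur.

If $m$ was never peeled, Lemma~\ref{lem:never} gives $\sigma(m)\ge\beta-1\ge\varphi-1$ for $b=0$, and $\sigma(m)\ge\lambda_\emptyset-\frac12\ge\varphi-\frac12$ for $b\ge1$.

Let $m$ be peeled in (S1), and consider the state $R$ at that time. No foreign vertex was active, since it would have been paid by $m$. Let $\varphi_1$ be the number of foreign branches that contain an active vertex. Such a branch is a triangle $\{m,x,s\}$ with $x$ foreign and $s\in R$. Then $x\in C_3$, so the triangle is counted by $q_U(m)$ but not by $q_R(m)$. The other foreign branches are idle. As $m$ was unsafe, $q_R\le\kappa-1-\varphi_1$, and $\lambda_R\ge\varphi-\varphi_1$. By \eqref{eq:keep},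
\[
\sigma(m)\ge d-6+\gamma+(\varphi-\varphi_1)-(\kappa-1-\varphi_1)=d-\kappa-5+\gamma+\varphi .
\]
If $b=0$, this is $\varphi-1$. If $b\ge1$, it is at least $3-5+\frac32+\varphi=\varphi-\frac12$ by \eqref{eq:gamma}.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:main}}

After Rule 4, faces of length at least $6$, non-facial triangles and small vertices of $G'$ have nonnegative charge, by the remark after Rule 4 and by Lemma~\ref{lem:middle}. Let $w$ be big. By Lemma~\ref{lem:gprime}(b) it has at least $96$ edges in $G'$, so we can choose $48$ disjoint pairs of cyclically consecutive edges at $w$. In each pair, either some edge leads to a vertex that is not tight and contributes $\frac12$ in \eqref{eq:big}, or the pair is a tight corner and contributes at least $\frac18$ by Lemma~\ref{lem:corner} and Rule 4(d). So the final charge of $w$ is at least $-6+48\cdot\frac18=0$. The total charge is nonnegative, while by \eqref{eq:euler} it equals $-12$. This contradiction proves Theorem~\ref{thm:main}. \qed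

\begin{remark}
The value of $D$ matters only in the last count. A big vertex must recover $6$ at a rate of $\frac18$ per pair of edges, which takes $48$ pairs, or $96$ edges of $G'$, and deleting the ears may halve its degree. This gives $D+1=2\cdot96=192$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CCP}
Eun-Kyung Cho, Ilkyoo Choi, Boram Park,
\emph{Partitioning planar graphs without $4$-cycles and $5$-cycles into bounded degree forests},
arXiv:2003.09929 (2020).

\end{thebibliography}
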